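# Trees that branch outside nowhere dense sets, and the sequential order of precompact groups

## 1. A sequence that dodges nowhere dense sets

Let $X$ be a countably infinite set and let $I$ be a proper ideal on $X$ that contains the ideal $\mathrm{Fin}$ of finite sets. Write $I^+=\mathcal P(X)\setminus I$ for the positive sets and $I^*=\{X\setminus A:A\in I\}$ for the dual filter. A positive set meets every set in $I^*$, and sets in $I^*$ are infinite.

**Definition 1 (the forcing $\mathbb L_{I^*}$).** A condition is a tree $T\subseteq X^{<\omega}$ with a stem: a node $s\in T$ such that every $t\in T$ is comparable with $s$, and $\mathrm{succ}_T(t)=\{a\in X:t^\frown a\in T\}\in I^*$ for every $t\in T$ with $t\supseteq s$. The order is inclusion.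

So past its stem, a condition says only this: the next term will avoid a certain set in $I$, where the set may depend on the terms chosen so far. For example, let $I=\mathrm{Fin}$ on $\omega$ and $f:\omega\to\omega$. Below any condition with stem $s$ we may pass to the nodes $t$ with $t(N)>f(N)$ for $|s|\le N<|t|$. This removes finitely many successors from each node above the stem, so it leaves a condition.

Some elementary facts will be used constantly.

The stem is unique. If $s\subsetneq s'$ were both stems, then $s$ would have infinitely many successors in $T$, all comparable with $s'$, which is impossible. By the same reasoning, if $T'\le T$, then the stem of $T'$ is a node of $T$ that extends the stem of $T$.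

Two conditions with the same stem are compatible, because their intersection is a condition. There are countably many stems, so $\mathbb L_{I^*}$ is $\sigma$-centered (a countable union of sets, any finitely many members of which have a common lower bound), and in particular ccc.

If $t\in T$ extends the stem, then $T_t=\{u\in T:u\text{ comparable with }t\}$ is a condition with stem $t$. Hence stems get arbitrarily long, and the union of the stems of the conditions in a generic filter $\mathcal G$ is a function $r\in X^\omega$, the generic real. It is a branch of every $T\in\mathcal G$, since a common extension of $T$ and a condition in $\mathcal G$ with a long stem has its stem in $T$. Conversely, suppose $T$ is a condition in the ground model, $r$ is a branch of $T$, and $T\notin\mathcal G$. Then some $T'\in\mathcal G$ is incompatible with $T$. Both stems are initial segments of $r$. If $t$ is the longer one, then $t\in T\cap T'$, and $T_t,T'_t$ have the same stem, hence are compatible, a contradiction. So $\mathcal G$ is computable from $r$ and the extension is $V[r]$.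

Now let $X$ carry a group operation and a non-discrete Hausdorff group topology, and let $I$ be the ideal of nowhere dense sets. By homogeneity there are no isolated points, so finite sets are nowhere dense, and $I$ is proper. Write $b_n=r(n)$. Two things follow by density arguments.

**(F1)** *There is $N_0$ such that the $b_n$ $(n\ge N_0)$ are distinct.* Indeed, the conditions $T$ such that $t(N)\notin\{t(j):j<N\}$ whenever $t\in T$ and $|\mathrm{stem}(T)|\le N<|t|$ are dense, because to reach one we only remove finite sets of successors.

**(F2)** *If $O$ is nonempty and open, then $b_n\in O$ for infinitely many $n$.* Indeed $O\in I^+$, so for every condition $T$ and every node $t\in T$ extending the stem, $O$ meets $\mathrm{succ}_T(t)$. So some $t^\frown a\in T$ has $a\in O$, and $T_{t^\frown a}$ forces this value; $|t|$ can be taken as large as we like.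

The main object is the following set of fourfold products:
$$E=\{\,b_n^{-1}b_mb_{m'}^{-1}b_{n'}:\ m<n<n',\ m'<n'\,\}.\tag{1}$$
It is infinite: taking $n=1$ and $m=m'=0$ we get $b_1^{-1}b_{n'}\in E$ for all $n'\ge2$.

Here is what $E$ is for. Suppose the countable group is dense in a larger precompact group $G$. Precompactness makes $1$ an accumulation point of the differences $b_m^{-1}b_n$. If $G$ is sequential, this produces an injective sequence of differences $d_k=b_{m_k}^{-1}b_{n_k}$ that converges to some $g\in G$. We know nothing about $g$, which may be a point that appears only later. But the quotients $d_k^{-1}d_{k+1}$ converge to $1$, and when $n_k$ increases they all lie in $E$. We shall show that if the topology is not first countable, then by genericity no infinite subset of $E$ converges to $1$, and that this survives a long iteration. So, in the final model, sequential precompact groups cannot be complicated.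

## 2. Sequential order of precompact groups

All spaces are regular; in particular topological groups are Hausdorff, hence Tychonoff. For $A\subseteq X$ let $[A]_0=[A]$ be the set of limits in $X$ of convergent sequences of points of $A$. For $\sigma>0$ put $[A]_\sigma=[[A]_{\sigma-1}]$ if $\sigma$ is a successor and $[A]_\sigma=\bigcup_{\sigma'<\sigma}[A]_{\sigma'}$ if $\sigma$ is a limit. The space is *sequential* if for every $A$ some $[A]_\sigma$ equals $\overline A$; such a $\sigma\le\omega_1$ then exists. The *sequential order* of a sequential space is the least $\sigma\le\omega_1$ that works for all $A$. In this numbering order $0$ means Fréchet–Urysohn: every point of $\overline A$ is the limit of a sequence from $A$. A set $A$ is sequentially closed if $[A]=A$; in a sequential space such a set is closed, because then $[A]_\sigma=A$ for all $\sigma$.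

A group is *precompact* if for every neighborhood $U$ of $1$ finitely many translates of $U$ cover it, and *pseudocompact* if every continuous real-valued function on it is bounded.

**Definition 2.** A subset $M$ of a topological group $G$ is *precompact* if for every neighborhood $U$ of $1$ there is a finite $F\subseteq G$ with $M\subseteq FU$. The group $G$ is *locally precompact* if some open $M\ni1$ is precompact.

Precompact groups are the case $M=G$; the left and right versions of the definition agree by taking inverses. The group $\mathbb R$ is locally precompact (take $M=(-1,1)$) and not precompact.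

It is known that under $\diamondsuit$, for every $\alpha\le\omega_1$, there is a sequential countably compact topological group of sequential order $\alpha$. In particular it is consistent that sequential pseudocompact groups and sequential precompact groups of order $\omega_1$ exist. The paper "Countably compact groups and sequential order" of Dmitri Shakhmatov and Alexander Shibakov (arXiv:1903.08041, 2019) is the source of the following problem: for each of the two classes, is it consistent that there are no such groups of sequential order $\omega_1$? The answer is yes for both.

**Main Theorem.** *Let $V=L$ (or just let $V$ satisfy $\mathrm{CH}$ and $\diamondsuit(S)$, where $S=\{\alpha<\omega_2:\mathrm{cf}\,\alpha=\omega_1\}$). There is a ccc forcing extension of $V$ in which every separable sequential locally precompact group is metrizable. Hence, in it, every sequential locally precompact group is Fréchet–Urysohn (order $0$), and all its separable closed subgroups are metrizable.*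

**Corollary A.** *If ZFC is consistent, then so is ZFC together with "every sequential precompact group has sequential order $0$". In that model there is no sequential precompact group of order $\omega_1$, and no sequential pseudocompact group of order $\omega_1$. With the $\diamondsuit$ result quoted above, the existence of sequential precompact groups, and of sequential pseudocompact groups, of order $\omega_1$ is independent of ZFC; the same holds for the existence of non-Fréchet ones.*

**Corollary B.** *In the model of the Main Theorem, for a locally precompact group $G$ the following are equivalent: (i) $G$ is sequential; (ii) $G$ is Fréchet–Urysohn; (iii) $G$ is countably tight and every separable closed subgroup of $G$ is metrizable.*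

Here *countably tight* means: if $x\in\overline A$, then $x\in\overline C$ for some countable $C\subseteq A$.

Let us look at small cases by hand.

**Example 1 (order $1$, not a group).** Take points $\infty$, $x_n$, $x_{n,m}$ $(n,m<\omega)$. Call $U$ open if $x_n\in U$ implies $x_{n,m}\in U$ for almost all $m$, and $\infty\in U$ implies $x_n\in U$ for almost all $n$. Let $A=\{x_{n,m}:n,m<\omega\}$. Then $x_n\in[A]_0$ and $\infty\in[A]_1$. But no sequence in $A$ converges to $\infty$. Such a sequence would have only finitely many terms in each column $\{x_{n,m}:m<\omega\}$: otherwise a subsequence within one column would either repeat a point $x_{n,m}$ infinitely often or converge to $x_n$, and the space is Hausdorff. Then the complement of its range is an open neighborhood of $\infty$.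

**Example 2 (a Fréchet–Urysohn precompact group that is not metrizable).** Let $\Sigma\subseteq\{0,1\}^{\omega_1}$ be the group of points with countable support. It is a subgroup of a compact group, so it is precompact (Fact 2 below). It is Fréchet–Urysohn: by translation, let $0\in\overline A$. Pick $a_n\in A$ inductively so that $a_n$ vanishes on the finite set consisting of the first $n$ elements, in fixed enumerations, of each of the supports of $a_0,\dots,a_{n-1}$. A coordinate that lies in some support is eventually in these finite sets, and the other coordinates are always $0$; so $a_n\to0$. It is not first countable: given neighborhoods $U_n$ of $0$, each containing a basic one that depends on a finite set $F_n$ of coordinates, the point with support $\{\xi\}$, $\xi\notin\bigcup_nF_n$, lies in all $U_n$ but not in $\{x:x(\xi)=0\}$. So the word "separable" cannot be dropped from the Main Theorem.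

**Example 3 (precompact, not sequential).** The compact group $\{0,1\}^{\omega_1}$ is not sequential: $\Sigma$ is sequentially closed, because the limit of a sequence is supported in the union of the countably many countable supports, but it is dense and proper.

**Example 4 (separable, sequential, not metrizable).** Let $\mathbb R^\infty=\bigcup_n\mathbb R^n$ be the group of finitely supported real sequences, with the boxes $\{x:|x_i|<\varepsilon_i\text{ for all }i\}$ as a base at $0$. It is a Hausdorff topological group, each $\mathbb R^n$ has its usual topology, and $\bigcup_n\mathbb Q^n$ is dense. It is sequential. Let $A$ be sequentially closed, and suppose, after a translation, that $0\notin A$. Each $A\cap\mathbb R^n$ is closed in $\mathbb R^n$, so by compactness we can choose $\varepsilon_1,\varepsilon_2,\dots$ inductively so that $\prod_{i\le n}[-\varepsilon_i,\varepsilon_i]$ misses $A$ for each $n$; the corresponding box misses $A$. Consequently *a set that meets each $\mathbb R^n$ in a finite set is closed*. Indeed, so is its intersection with each $\mathbb R^n$, and by the same choice of $\varepsilon_i$, after translating any point outside the set to $0$, that point has a box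 neighborhood missing the set. The space is not first countable: given neighborhoods $U_k$ of $0$, pick $t_k>0$ with $t_ke_k\in U_k$, where $e_k$ is the $k$-th unit vector; the set $\{t_ke_k:k\ge1\}$ is closed, and its complement is a neighborhood of $0$ that contains no $U_k$. We shall see in Section 3 that this group is not locally precompact.

## 3. Elementary facts and the deduction of the corollaries

**Fact 1.** *Closed subspaces of sequential spaces are sequential. Sequential spaces are countably tight.* The first part is clear, since limits of sequences from a closed subspace stay in it. For the second, given $A$, let $B$ be the union of all $\overline C$ with $C\subseteq A$ countable. If $x_n\in\overline{C_n}$ and $x_n\to x$, then $x\in\overline{\bigcup_nC_n}$, so $x\in B$. Thus $B$ is sequentially closed, hence closed, and it contains $A$.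

**Fact 2.** *If $M$ is precompact and $Z\subseteq M$, then $Z$ is precompact, with translates taken from $Z$. Subgroups of locally precompact groups are locally precompact, and the open precompact $M\ni 1$ may be taken with $M=M^{-1}$.* Given $U$, let $V^{-1}V\subseteq U$ and $M\subseteq FV$ with $F$ finite. Pick $z_f\in Z\cap fV$ whenever this is nonempty. If $z\in Z\cap fV$, then $z_f^{-1}z\in V^{-1}V\subseteq U$, so $Z\subseteq\bigcup_fz_fU$. For a subgroup $K$ apply this to $Z=M\cap K$; the translates lie in $K$, and $z_f^{-1}z\in U\cap K$. Finally replace $M$ by $M\cap M^{-1}$.

**Fact 3.** *If $M$ is precompact, so is $MM$.* Given $U$, let $U'U'\subseteq U$ and $M\subseteq F_1U'$. For $f\in F_1$, the set $fU'f^{-1}$ is a neighborhood of $1$, so there is a finite $F_f$ with $M\subseteq F_ffU'f^{-1}$, that is, $Mf\subseteq F_ffU'$. Then $MM\subseteq\bigcup_{f\in F_1}MfU'\subseteq\bigcup_{f\in F_1}F_ffU$.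

**Fact 4.** *If $M$ is precompact and $b_n\in M$ for $n\in\omega$, then*
$$1\in\overline{\{b_m^{-1}b_n:m<n\}}.\tag{2}$$
Given $U$, take $V^{-1}V\subseteq U$ and a finite $F$ with $M\subseteq FV$. Two terms $b_m,b_n$ with $m<n$ lie in the same $fV$, and then $b_m^{-1}b_n\in V^{-1}V\subseteq U$.

Let us test Fact 4 on Example 4. Let $M$ be a neighborhood of $0$ in $\mathbb R^\infty$, and let $b_k=t_ke_k\in M$ with $t_k>0$, $k\ge1$. The set $D=\{b_n-b_m:m<n\}$ meets $\mathbb R^N$ in the finitely many points with $n\le N$, so it is closed, and $0\notin D$. This contradicts (2) if $M$ is precompact. Hence $\mathbb R^\infty$ is not locally precompact. The same computation, with nowhere dense closed sets in place of the $\mathbb R^N$, will reappear in Lemma 1.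

**Fact 5.** *Pseudocompact groups are precompact.* Otherwise there are an open $U\ni1$ and points $x_n\notin\bigcup_{m<n}x_mU$. Let $V=V^{-1}\ni1$ be open with $V^4\subseteq U$. If $gV$ meets $x_mV$ and $x_nV$, $m<n$, say $gv_1=x_mv_2$ and $gv_3=x_nv_4$, then $x_m^{-1}x_n=v_2v_1^{-1}v_3v_4^{-1}\in V^4\subseteq U$, a contradiction. So each $gV$ meets at most one $x_nV$. Choose continuous $f_n\ge0$ that vanish outside $x_nV$ with $f_n(x_n)=n$. Then $\sum_nf_n$ is continuous, since near each point at most one summand is nonzero, and it is unbounded.

**Fact 6.** *If $G$ is countably tight and every separable closed subgroup of $G$ is metrizable, then $G$ is Fréchet–Urysohn.* Let $x\in\overline A$ and take a countable $C\subseteq A$ with $x\in\overline C$. The closure of the subgroup generated by $C\cup\{x\}$ is a separable closed subgroup, hence metrizable, so a sequence from $C$ converges to $x$.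

**Fact 7.** *If a dense subgroup $H$ of $G$ is first countable, then $G$ is metrizable.* Let $U_n=H\cap O_n$ be a countable base at $1$ in $H$, with $O_n$ open in $G$. By density $\overline{U_n}\supseteq O_n$, so $\overline{U_n}$ is a neighborhood of $1$ in $G$. If $O\ni1$ is open in $G$, choose $O'\ni1$ open with $\overline{O'}\subseteq O$ and $n$ with $U_n\subseteq O'$; then $\overline{U_n}\subseteq O$. So $G$ is first countable, hence metrizable by the Birkhoff–Kakutani theorem.

**What remains to prove.** Suppose that in some model every separable sequential locally precompact group is metrizable. A separable closed subgroup of a sequential locally precompact group is again sequential (Fact 1) and locally precompact (Fact 2), so it is metrizable. With countable tightness (Fact 1) and Fact 6 this gives the second sentence of the Main Theorem. The same argument is (i)$\Rightarrow$(iii) in Corollary B; (iii)$\Rightarrow$(ii) is Fact 6, and (ii)$\Rightarrow$(i) is trivial. For Corollary A: $\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+V=L)$; precompact groups are locally precompact, so in the extension the sequential ones have order $0$; pseudocompact groups are precompact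 by Fact 5. In the other direction, $\diamondsuit$ holds in $L$, and countably compact groups are pseudocompact, hence precompact. So it remains to find a ccc extension in which every separable sequential locally precompact group is metrizable.

## 4. Why the sequence must be generic, and why Cohen genericity is not enough

Suppose $G$ is separable, sequential, locally precompact and not metrizable, and let $H$ be a countable dense subgroup. We would like to choose $b_n\in H$, all in one open precompact set, with $1\notin D=\{b_m^{-1}b_n:m<n\}$ and $D$ closed; this would contradict (2). No such choice exists as long as $G$ is sequential: by (2) the set $D$ is not closed, so a sequence in $D$ converges to a point outside $D$. The natural plan is therefore to look at $H$ in an early model, add $(b_n)$ generically over that model, and show that the finished group $G$ of the final model is not sequential.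

The first generic sequence to try is a Cohen one, added by finite sequences of elements of $H$. It fails, and we can see exactly where. Choose $H$ so that it contains $h_k\to1$ with $h_k\neq1$ distinct; this is possible because $G$ is sequential and not discrete, so it has an injective convergent sequence $x_k\to x$, $x_k\ne x$, and we may put all $x^{-1}x_k$ into $H$. A Cohen sequence takes every value in $H$ infinitely often. So $\{b_1^{-1}b_{n'}:n'\ge2\}=H$ and $E\supseteq H$, which contains the convergent sequence $(h_k)$. Requiring the $b_n$ to be distinct does not help: then the range is still all of $H$, and $E$ is cofinite in $H$. A condition with only a finite part promises nothing about the remaining terms. The trees of Section 1 do promise something: beyond the stem, each new term avoids a nowhere dense set that depends on the past.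

There is a second obstacle. We shall iterate $\omega_2$ times, and later stages add new infinite subsets of $E$. Every such new set must still have infinitely many points outside some neighborhood of $1$ chosen early. So the iterands must not add badly placed infinite sets. What makes this work is a combinatorial property of the nowhere dense ideal, which we isolate now.

A set $J$ *hits* $P$ if $J\cap P$ is infinite. If $\tau$ is a base of a topology, $\mathrm{nwd}(\tau)$ is the ideal of nowhere dense sets.

**Definition 3.** Let $*$ be a group operation on $\omega$ and $\tau\subseteq\mathcal P(\omega)$. The pair $(*,\tau)$ is *suitable* if $\tau$ is a base, closed under finite intersections, of a Hausdorff group topology on $(\omega,*)$ such that, with $I=\mathrm{nwd}(\tau)$: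

(a) the topology is not first countable;

(b) for every $Y\in I^+$ and every $\varphi:Y\to\omega$ with all fibers in $I$ there is a nonempty countable $\mathcal P\subseteq[\omega]^\omega$ such that every $J\subseteq\omega$ hitting all $P\in\mathcal P$ satisfies $\varphi^{-1}(J)\in I^+$.

By (a) the topology is not discrete, so $I$ is a proper ideal containing $\mathrm{Fin}$, as in Section 1.

**Example 5.** The rationals with the usual topology satisfy (b), though not (a). Let $Y$ be dense in a nonempty open $U$, and let $B_k$ run through a countable base of nonempty open subsets of $U$. Each $P_k=\varphi[Y\cap B_k]$ is infinite, since otherwise $Y\cap B_k$, which is dense in $B_k$, would be a finite union of nowhere dense sets. If $J$ hits all $P_k$, then $\varphi^{-1}(J)$ meets all $B_k$, so it is dense in $U$. Thus (b) is a remnant of having a countable base. On the other hand (b) fails for the ideal dual to a nonprincipal ultrafilter: let $Y=\omega$ and $\varphi=\mathrm{id}$. Given a countable $\mathcal P$, there is $J$ such that both $J$ and $\omega\setminus J$ hit all of $\mathcal P$, and one of these two sets is in the ideal.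

## 5. Non-metrizable sequential locally precompact groups give suitable pairs

**Lemma 1.** *Let $G$ be a separable, sequential, locally precompact, non-metrizable group, $H$ a countable dense subgroup (identified with $\omega$), and $\tau$ the subspace topology of $H$. Then $(H,\tau)$ is suitable.*

*Proof.* $H$ is infinite, since otherwise $G=H$ would be finite, hence metrizable. (a) is Fact 7; in particular $G$ is not discrete.

For (b), let $Y$ and $\varphi$ be given, and put $Z_n=\varphi^{-1}(n)$. Closures are taken in $G$. Since $H$ is dense, the $Z_n$ are nowhere dense in $G$ (a nonempty open $O\subseteq\overline{Z_n}$ would make $Z_n$ dense in $O\cap H\neq\emptyset$). Also $Y$ is dense in some nonempty $U\cap H$ with $U$ open in $G$, so $U\subseteq\overline{U\cap H}\subseteq\overline Y$.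

Let $L$ be the set of all $x\in G$ for which there is an infinite $P_x\subseteq\omega$ such that $x\in\overline{\varphi^{-1}(J)}$ for every $J$ that hits $P_x$.

**Claim.** $U\subseteq\overline L$.

Suppose not. Let $O=U\setminus\overline L$, a nonempty open set with $O\cap L=\emptyset$. Let $x_0\in O$, and let $V\ni1$ be open with $\overline V\subseteq x_0^{-1}O$. Put
$$T_n=\overline V\cap x_0^{-1}\bigcup_{m\le n}\overline{Z_m},\qquad T=\bigcup_nT_n.$$
The $T_n$ are closed, nowhere dense and increasing.

**Step 1: convergent sequences in $T$ are caught by one $T_n$.** We show that if $x_k\in T$ and $x_k\to x$, then some $T_n$ contains all $x_k$ and $x$. This is where missing $L$ is used. We have $x\in\overline V$, so $x_0x\in O$. Let $n_k=\min\{m:x_0x_k\in\overline{Z_m}\}$ and $P=\{n_k:k\in\omega\}$. Suppose $P$ is infinite. If $J$ hits $P$, then $n_k\in J$ for infinitely many $k$, and for these $x_0x_k\in\overline{Z_{n_k}}\subseteq\overline{\varphi^{-1}(J)}$; so $x_0x\in\overline{\varphi^{-1}(J)}$. Thus $P$ witnesses $x_0x\in L$, contradicting $O\cap L=\emptyset$. So $P$ is bounded by some $n$, all $x_k$ lie in $T_n$, and $T_n$ is closed.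

**Step 2: $T$ is all of $\overline V$.** This turns a neighborhood into a countable increasing union of nowhere dense sets. By Step 1, $T$ is sequentially closed, hence closed. The set $x_0V$ is open and contained in $O\subseteq\overline Y$, so $x_0V\subseteq\overline{Y\cap x_0V}$. If $y\in Y\cap x_0V$, then $y\in Z_{\varphi(y)}$ and $x_0^{-1}y\in V$, so $x_0^{-1}y\in T$. Hence $x_0V\subseteq\overline{x_0T}=x_0T$, so $V\subseteq T$ and $\overline V=T$.

**Step 3: we transfer this to $MM$ for a precompact $M$.** Let $M=M^{-1}$ be an open precompact neighborhood of $1$. By Fact 3 there is a finite $F$ with $MM\subseteq FV$. Put $G_n=\bigcup_{f\in F}fT_n$. The $G_n$ are closed, nowhere dense and increasing, and $MM\subseteq\bigcup_nG_n$. Moreover, *every sequence $(y_k)$ in $MM$ that converges in $G$ is contained in some $G_n$.* For $f\in F$ let $K_f=\{k:y_k\in fV\}$; these finitely many sets cover $\omega$. If $K_f$ is infinite, then $(f^{-1}y_k)_{k\in K_f}$ is a convergent sequence in $V\subseteq T$, and Step 1 gives $n$ with $y_k\in fT_n$ for all $k\in K_f$. If $K_f$ is finite, such an $n$ exists trivially. Take the maximum over $F$.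

**Step 4: differences that violate (2).** Choose inductively $b_n\in M\setminus\bigcup_{m<n}b_mG_n$. This is possible, because $M$ is nonempty and open and a finite union of closed nowhere dense sets is nowhere dense. Let $1\in G_{k_0}$ and
$$D=\{b_m^{-1}b_n:k_0\le m<n\}\subseteq MM.$$
We have $b_m^{-1}b_n\notin G_n$ for $m<n$. As $1\in G_n$ for $n\ge k_0$, it follows that $1\notin D$. If $b_m^{-1}b_n\in G_k$, then $n<k$, since otherwise $G_k\subseteq G_n$. So $D\cap G_k$ is finite for every $k$. By Step 3, a convergent sequence in $D$ takes only finitely many values, so its limit is in $D$. Thus $D$ is sequentially closed, hence closed, and $1\notin\overline D$. This contradicts (2) for the sequence $(b_n)_{n\ge k_0}$, and the Claim is proved.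

**Step 5: the family $\mathcal P$.** We replace $L$ by a countable set. By countable tightness choose, for each $h\in H\cap U$, a countable $L_h\subseteq L$ with $h\in\overline{L_h}$, and let $L_0=\bigcup_hL_h$. Then $U\subseteq\overline{H\cap U}\subseteq\overline{L_0}$; in particular $L_0\ne\emptyset$. Put $\mathcal P=\{P_x:x\in L_0\}$. If $J$ hits all $P_x$, then $L_0\subseteq\overline{\varphi^{-1}(J)}$, so $U\subseteq\overline{\varphi^{-1}(J)}$. So $\varphi^{-1}(J)$ is dense in $U\cap H$, and $\varphi^{-1}(J)\in I^+$. $\square$

## 6. Favored statements and a rank on nodes

We return to $\mathbb L_{I^*}$ for an arbitrary proper $I\supseteq\mathrm{Fin}$ on a countable $X$. A node does not decide statements, but it can tend toward them.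

**Definition 4.** A node $s\in X^{<\omega}$ *favors* a statement $\theta$ of the forcing language if no condition with stem $s$ forces $\neg\theta$. Equivalently, every condition with stem $s$ has an extension that forces $\theta$.

Two rules. If some $T$ with stem $s$ forces $\theta$, then $s$ favors $\theta$, because conditions with the same stem are compatible. If $\{a:u^\frown a\text{ favors }\theta\}\in I^+$, then $u$ favors $\theta$: if $T$ has stem $u$, some such $a$ is in $\mathrm{succ}_T(u)$, and $T_{u^\frown a}$ has an extension that forces $\theta$.

**Definition 5.** Let $\dot P$ be a name that every condition forces to be an infinite subset of the countable ground model set $\Omega$, and let $\Phi\subseteq\Omega$ be finite. Define $\rho=\rho_{\dot P,\Phi}$ on $X^{<\omega}$: $\rho(u)=0$ iff $u$ favors "$x\in\dot P$" for some $x\in\Omega\setminus\Phi$. For $\xi\ge1$, $\rho(u)\le\xi$ iff $\rho(u)=0$ or $\{a:\rho(u^\frown a)<\xi\}\in I^+$.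

**Example 6.** Let $X=\Omega=\omega$ and $\dot P=\{r(2n+1):n<\omega\}$, which is infinite by the density argument of (F1). A node $s$ favors $x\in\dot P$ iff $x=s(2n+1)$ for some $2n+1<|s|$: otherwise the tree of all $t$ comparable with $s$ that avoid the value $x$ at places $\geq|s|$ is a condition with stem $s$ that forces $x\notin\dot P$. Let $s$ have all its odd-place entries in $\Phi$. If $|s|$ is odd, the next entry counts, every $a\notin\Phi$ gives rank $0$, and $\rho(s)=1$. If $|s|$ is even, the next entry does not count, all $s^\frown a$ have rank $1$, and $\rho(s)=2$.

**Lemma 2.** (i) *Every $u$ has an ordinal rank.* (ii) *If $u\in T$ extends the stem of $T$ and $\rho(u)\ge1$, there is $v\in T$, $v\supseteq u$, with $\rho(v)=1$.* (iii) *If $\rho(u)=1$, then $\{a:\exists x\in\Omega\setminus\Phi\ (u^\frown a\text{ favors }x\in\dot P)\}\in I^+$, while for each $x\in\Omega\setminus\Phi$, $\{a:u^\frown a\text{ favors }x\in\dot P\}\in I$.*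

*Proof.* **(i)** If $v$ has no rank, then $\{a:v^\frown a\text{ has a rank}\}\in I$; otherwise $\rho(v)\le\xi$ for any $\xi\ge1$ above all these ranks. Suppose $u$ has no rank. Let $T$ be the set of all $t$ comparable with $u$ such that $t{\restriction}i$ has no rank whenever $|u|\le i\le|t|$. By the first sentence $T$ is a condition with stem $u$, and no node of $T$ extending $u$ has a rank. As $\dot P$ is forced to be infinite, some $T'\le T$ and $x\in\Omega\setminus\Phi$ satisfy $T'\Vdash x\in\dot P$. The stem of $T'$ is a node of $T$ extending $u$ and favors $x\in\dot P$, so it has rank $0$, a contradiction.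

**(ii)** Induct on $\xi=\rho(u)$. If $\xi=1$, take $v=u$. If $\xi>1$, then $\{a:\rho(u^\frown a)<\xi\}\in I^+$ and $\{a:\rho(u^\frown a)=0\}\in I$, since otherwise $\rho(u)\le1$. So $\{a:1\le\rho(u^\frown a)<\xi\}$ is positive and contains some $a\in\mathrm{succ}_T(u)$. Apply the induction hypothesis to $u^\frown a$.

**(iii)** The first part is the definition of rank $1$. If the second part failed for $x$, then $u$ would favor $x\in\dot P$ by the second rule, and $\rho(u)=0$. $\square$

## 7. No infinite subset of $E$ converges to the identity

Let $(*,\tau)$ be suitable, $X=\omega$ with this group structure (written multiplicatively), $I=\mathrm{nwd}(\tau)$, and let $r$ be generic for $\mathbb L_{I^*}$ with $b_n=r(n)$. We stratify (1) by the largest index. For a sequence $t$ of length at least $N$ let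
$$C_N(t)=\{t(n)^{-1}t(m)t(m')^{-1}:\ m<n<N,\ m'<N\},$$
a finite set that depends only on $t{\restriction}N$, and let $E_N(t)=C_N(t)\,t(N)$ if $|t|>N$. Then $E=\bigcup_NE_N(r)$. The last term enters only by right multiplication, which is what makes the next proof work.

We prove the statement for countably many sets at once with a single neighborhood, because this form can be preserved later.

**Lemma 3.** *In $V[r]$: for every sequence $(P_i)_{i<\omega}$ of infinite subsets of $E$ there is $W\in\tau$, $1\in W$, with $|P_i\setminus W|=\omega$ for all $i$.*

*Proof.* Every condition forces $E$ to be infinite, so the $P_i$ have names $\dot P_i$ that every condition forces to be infinite subsets of $\dot E$. For $s\in\omega^{<\omega}$ put $E_s=\bigcup_{N<|s|}E_N(s)$, a finite set. Ranks are taken with $\Omega=\omega$.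

**Step 1: a node favors only the finitely many elements of $E$ that it has already produced.** We show that if $h\notin E_s$, then $s$ does not favor $h\in\dot P_i$. Consider all $t$ comparable with $s$ such that $t(N)\ne c^{-1}h$ for all $c\in C_N(t)$ and $|s|\le N<|t|$. This removes finitely many successors from each node, so it is a condition with stem $s$. It forces $h\notin E_N(r)$ for $N\ge|s|$, and for $N<|s|$ we have $E_N(r)=E_N(s)\not\ni h$. So it forces $h\notin\dot E$, hence $h\notin\dot P_i$.

**Step 2: at rank $1$, the next favored element is a fixed left translate of the new term.** We show that if $\rho_{\dot P_i,\Phi}(u)=1$, then for some $c\in C_{|u|}(u)$ the set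
$$Y_{i,u,c}=\{a:u^\frown a\text{ favors }ca\in\dot P_i\}$$
is in $I^+$. By Lemma 2(iii) the set of $a$ such that $u^\frown a$ favors some $x\in\dot P_i$, $x\notin\Phi$, is positive. By Step 1 such an $x$ lies in $E_{u^\frown a}=E_u\cup C_{|u|}(u)a$. So this positive set is covered by the finitely many sets $\{a:u^\frown a\text{ favors }h\in\dot P_i\}$, $h\in E_u\setminus\Phi$, each of which is in $I$ by Lemma 2(iii), and the finitely many sets $Y_{i,u,c}$. One of the latter is positive.

**Step 3: the choice of $W$.** There are countably many triples $(i,u,c)$ with $c\in C_{|u|}(u)$ and $Y_{i,u,c}\in I^+$. For each fix a nonempty open $O_{i,u,c}$ in which $Y_{i,u,c}$ is dense. We claim that there is $W\in\tau$, $1\in W$, with $cO_{i,u,c}\not\subseteq\overline W$ for all these triples. Suppose not. Given a neighborhood $W_0$ of $1$, choose $W\in\tau$, $1\in W$, with $\overline W^{-1}\overline W\subseteq W_0$. (Take an open $W_1\ni1$ with $\overline{W_1}\subseteq W_0$ and then $W$ with $W^{-1}W\subseteq W_1$; by continuity $\overline W^{-1}\overline W\subseteq\overline{W^{-1}W}$.) By assumption some triple has $cO_{i,u,c}\subseteq\overline W$, and then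
$$O_{i,u,c}^{-1}O_{i,u,c}=(cO_{i,u,c})^{-1}(cO_{i,u,c})\subseteq W_0.$$
So the countably many open neighborhoods $O_{i,u,c}^{-1}O_{i,u,c}$ of $1$ form a base at $1$, contradicting (a). Fix $W$ as claimed. For each triple, $O_{i,u,c}\setminus c^{-1}\overline W$ is a nonempty open set in which $Y_{i,u,c}$ is dense, so
$$\{a\in Y_{i,u,c}:ca\notin W\}\in I^+.$$

**Step 4: every condition forces $\dot P_i\setminus W$ to be infinite.** Let $T$ have stem $s$ and let $\Phi'$ be finite; we find an extension that forces some point outside $W\cup\Phi'$ into $\dot P_i$. Put $\Phi=\Phi'\cup E_s$. By Step 1, $s$ favors no $x\in\dot P_i$ with $x\notin\Phi$, so $\rho_{\dot P_i,\Phi}(s)\ge1$. By Lemma 2(ii) there is $u\in T$, $u\supseteq s$, of rank $1$. Take $c$ from Step 2. The set $\{a\in Y_{i,u,c}:ca\notin W\cup\Phi'\}$ is positive, since we removed only finitely many points from a positive set. So it contains some $a\in\mathrm{succ}_T(u)$, and $T_{u^\frown a}$ has an extension that forces $ca\in\dot P_i$. $\square$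

Condition (a) is really needed. If $\tau$ were first countable and not discrete, the set $\{b_1^{-1}b_n:n\ge2\}\subseteq E$, which is dense by (F2), would contain an injective sequence converging to $1$, and no $W$ would work for it.

## 8. Gentle extensions

**Definition 6.** Let $V_0\subseteq V_1$ be models of ZFC. $V_1$ is *gentle over* $V_0$ if for every sequence $(R_j)_{j<\omega}\in V_1$ of infinite subsets of $\omega$ there is a sequence $(R'_k)_{k<\omega}\in V_0$ of infinite subsets of $\omega$ such that every $J\in V_0$, $J\subseteq\omega$, which hits all $R'_k$ hits all $R_j$. A poset is *gentle* if all its generic extensions are gentle over the ground model.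

The trivial poset is gentle. By a bijection in $V_0$, $\omega$ may be replaced by any set that is countably infinite in $V_0$. Gentleness is transitive: if $(R''_l)\in V_0$ works for $(R'_k)\in V_1$, and this works for $(R_j)\in V_2$, then $J\in V_0$ hitting all $R''_l$ hits all $R'_k$, and since $J\in V_1$ it hits all $R_j$.

**Example 7 (not gentle).** Suppose $V_1$ contains an infinite $R\subseteq\omega$ such that, for every $J\in V_0$, one of $R\cap J$, $R\setminus J$ is finite. Given any $(R'_k)\in V_0$, there is $J\in V_0$ such that $J$ and $\omega\setminus J$ both hit all $R'_k$. One of $J$, $\omega\setminus J$ does not hit $R$. So $V_1$ is not gentle over $V_0$.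

The definition fits Lemma 3: if $V_1$ is gentle over $V[r]$ and $P\subseteq E$ is infinite and new, we get countably many old infinite sets $R'_k\subseteq E$, and the one $W$ from Lemma 3 for $(R'_k)$ will serve for $P$. We need two lemmas: single steps are gentle, and finite support iterations preserve this.

**Lemma 4.** *If $I\supseteq\mathrm{Fin}$ is a proper ideal on $\omega$ satisfying (b), then $\mathbb L_{I^*}$ is gentle.*

*Proof.* Given infinite $R_j$ in the extension, choose names $\dot R_j$ that every condition forces to be infinite subsets of $\omega$.

**Step 1: a countable list in $V$.** Let $R_j(s)=\{x:s\text{ favors }x\in\dot R_j\}$. Write $N=\{0,\dots,N-1\}$. The list consists of: the set $\omega$; all infinite $R_j(s)$; and, for all $(u,j,N)$ with $\rho_{\dot R_j,N}(u)=1$, the members of a family $\mathcal P$ given by (b) for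
$$Y=\{a:\exists x\ge N\ (u^\frown a\text{ favors }x\in\dot R_j)\},\qquad\varphi(a)=\min\{x\ge N:u^\frown a\text{ favors }x\in\dot R_j\}.$$
By Lemma 2(iii), $Y\in I^+$ and all fibers of $\varphi$ are in $I$, so (b) applies.

**Step 2: the list works.** Let $J\in V$ hit all sets of the list, let $T$ have stem $s$, and let $j,N$ be given. It suffices to find an extension of $T$ that forces some $x\ge N$ into $J\cap\dot R_j$. If $R_j(s)$ is infinite, take $x\in J\cap R_j(s)$, $x\ge N$; since $s$ favors $x\in\dot R_j$, some extension of $T$ forces it. Otherwise choose $N'\ge N$ with $R_j(s)\subseteq N'$. Then $\rho_{\dot R_j,N'}(s)\ge1$, so by Lemma 2(ii) there is $u\in T$, $u\supseteq s$, of rank $1$. With $\varphi$ belonging to $(u,j,N')$, the set $\varphi^{-1}(J)$ is positive and contains some $a\in\mathrm{succ}_T(u)$. Then $T_{u^\frown a}$ has an extension that forces $\varphi(a)\in\dot R_j\cap J$, and $\varphi(a)\ge N'\geq N$. $\square$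

Recall some facts about a finite support (FS) iteration $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta:\beta<\delta\rangle$ with limit $\mathbb P_\delta$. We view $\mathbb P_\beta$ as a subset of $\mathbb P_\eta$ for $\beta\le\eta$. If all iterands are forced to be ccc, then all $\mathbb P_\beta$ are ccc. If $q\in\mathbb P_\eta$, $g\in\mathbb P_\beta$ and $g\le q{\restriction}\beta$, then $g\cup q{\restriction}[\beta,\eta)$ is a condition below $g$ and $q$. For limit $\eta$ every condition of $\mathbb P_\eta$ lies in $\mathbb P_\beta$ for some $\beta<\eta$. If $\mathrm{cf}\,\eta>\omega$, a subset of $\omega$ in $V[G_\eta]$ has a name that mentions only countably many conditions, so it lies in some $V[G_\beta]$, $\beta<\eta$.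

**Lemma 5.** *Let $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta:\beta<\delta\rangle$ be an FS iteration of posets forced to be ccc and gentle, with limit $\mathbb P_\delta$, let $G_\delta$ be $\mathbb P_\delta$-generic and $G_\beta=G_\delta\cap\mathbb P_\beta$. Then $V[G_\eta]$ is gentle over $V[G_\gamma]$ for all $\gamma\le\eta\le\delta$.*

*Proof.* Fix $\gamma$ and induct on $\eta$. The case $\eta=\gamma$ is trivial. Successors follow from transitivity. If $\mathrm{cf}\,\eta>\omega$, a countable sequence of subsets of $\omega$ in $V[G_\eta]$ is coded by one subset of $\omega$, so it lies in some $V[G_\beta]$, $\gamma\le\beta<\eta$, and the induction hypothesis for $\beta$ applies.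

Let $\eta=\sup_n\delta_n$ with $\gamma\le\delta_n<\eta$ increasing, and let $(R_j)_j\in V[G_\eta]$ be a sequence of infinite subsets of $\omega$, with names $\dot R_j$.

**Step 1: approximations from above.** We replace $R_j$, which appears only at stage $\eta$, by sets that appear earlier. In $V[G_{\delta_n}]$ let
$$R^n_j=\{x\in\omega:\exists q\in\mathbb P_\eta\ (q{\restriction}\delta_n\in G_{\delta_n},\ q\Vdash_{\mathbb P_\eta}x\in\dot R_j)\}.$$
If $x\in R_j$, some $q\in G_\eta$ forces $x\in\dot R_j$, and $q{\restriction}\delta_n\in G_{\delta_n}$. So $R_j\subseteq R^n_j$, and $R^n_j$ is infinite. Also $(R^n_j)_j\in V[G_{\delta_n}]$. By the induction hypothesis choose, in $V[G_\eta]$, for each $n$ a sequence $f(n)=(R'^{\,n}_k)_k\in V[G_\gamma]$ of infinite sets that is as in Definition 6 for $(R^n_j)_j$.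

**Step 2: one countable family in $V[G_\gamma]$.** The function $f$ need not be in $V[G_\gamma]$, so we cover it. Let $\dot f$ be a name for $f$ that every condition forces to be a function from $\omega$ into $V[\dot G_\gamma]$. In $V$, choose for each $n$ a maximal antichain $a_n\subseteq\mathbb P_\eta$ and, for $q\in a_n$, a $\mathbb P_\gamma$-name $\dot y_{n,q}$ with $q\Vdash\dot f(n)=\dot y_{n,q}[\dot G_\gamma]$; conditions for which such a name exists are dense. By ccc each $a_n$ is countable, and $f(n)\in\{\dot y_{n,q}[G_\gamma]:q\in a_n\}$. Let $\mathcal R$ consist of all terms of those $\dot y_{n,q}[G_\gamma]$ $(n<\omega,q\in a_n)$ that are sequences of infinite subsets of $\omega$. Then $\mathcal R\in V[G_\gamma]$ is countable there, and it contains all $R'^{\,n}_k$.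

**Step 3: $\mathcal R$ works.** Let $J\in V[G_\gamma]$ hit all members of $\mathcal R$. Then $J$ hits all $R^n_j$. Suppose $J$ does not hit some $R_j$. With $\dot J$ a $\mathbb P_\gamma$-name for $J$, some $p\in G_\eta$ and some $N$ satisfy $p\Vdash\dot J\cap\dot R_j\subseteq N$. As supports are finite, $p\in\mathbb P_{\delta_n}$ for some $n$, so $p\in G_{\delta_n}$. Choose $x\in J\cap R^n_j$ with $x\ge N$, and let $q$ witness $x\in R^n_j$. Choose $g\in G_{\delta_n}$ below $p$ and $q{\restriction}\delta_n$ that forces $x\in\dot J$. Then $g\cup q{\restriction}[\delta_n,\eta)$ is a condition below $p$ and $q$ that forces $x\in\dot J\cap\dot R_j$ with $x\ge N$, a contradiction. $\square$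

## 9. An iteration of length $\omega_2$ guided by $\diamondsuit(S)$

A bad group $G$ of the final model must be anticipated at some stage $\alpha<\omega_2$, and $\diamondsuit(S)$ does this. Recall that $S=\{\alpha<\omega_2:\mathrm{cf}\,\alpha=\omega_1\}$, and that $\diamondsuit(S)$ gives sets $D_\alpha\subseteq\alpha$ $(\alpha\in S)$ such that for each $D\subseteq\omega_2$ the set $\{\alpha\in S:D\cap\alpha=D_\alpha\}$ is stationary. If $V=L$, then CH and $\diamondsuit(S)$ hold (Jensen). From now on we use only these two.

**Guessing subsets of $H(\omega_2)$.** Every subset of $\omega_1$ equals some $D_\alpha$ with $\alpha>\omega_1$, so $2^{\omega_1}=\omega_2$ and $|H(\omega_2)|=\omega_2$, where $H(\omega_2)$ is the set of all sets of hereditary size at most $\omega_1$. Fix a continuous increasing chain $\langle M_\alpha:\alpha<\omega_2\rangle$ with $|M_\alpha|\le\omega_1$ and union $H(\omega_2)$, and a bijection $e:\omega_2\to H(\omega_2)$. We use repeatedly that *two continuous increasing chains of length $\omega_2$, of sets of size at most $\omega_1$, with the same union, agree on a club*: by regularity of $\omega_2$ each member of one chain is contained in a later member of the other,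 and at limits closed under both of these assignments the two members coincide. So $e[\alpha]=M_\alpha$ for a club of $\alpha$. Put $A_\alpha=e[D_\alpha]$ for $\alpha\in S$ in this club and $A_\alpha=\emptyset$ for other $\alpha\in S$. Then $A_\alpha\subseteq M_\alpha$, and for each $A\subseteq H(\omega_2)$ the set $\{\alpha\in S:A\cap M_\alpha=A_\alpha\}$ is stationary.

**The posets.** A *nice $\mathbb P_\beta$-name* for a subset of $\omega$ is a set $\dot x\subseteq\omega\times\mathbb P_\beta$ such that $\{p:(k,p)\in\dot x\}$ is an antichain for each $k$; its value is $\dot x[G]=\{k:\exists p\in G\ (k,p)\in\dot x\}$. We define an FS iteration $\langle\mathbb P_\alpha,\dot{\mathbb Q}_\alpha:\alpha<\omega_2\rangle$. Conditions of $\mathbb P_\alpha$ are finite functions $p$ with $\mathrm{dom}\,p\subseteq\alpha$, where $p(\beta)$ is a nice $\mathbb P_\beta$-name for a subset of $\omega$ that is forced by all conditions to code an element of $\dot{\mathbb Q}_\beta$. (Elements of our iterands are trees on $\omega$, coded through a fixed bijection between $\omega^{<\omega}$ and $\omega$; the one element of a trivial iterand is coded by $\emptyset$.) Thus $\mathbb P_\alpha\subseteq\mathbb P_\beta$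 for $\alpha\le\beta$, and $\mathbb P_\alpha=\bigcup_{\beta<\alpha}\mathbb P_\beta$ for limit $\alpha$.

Iterands will be $\sigma$-centered, so all $\mathbb P_\alpha$ are ccc and nice names are countable. By CH and induction, $|\mathbb P_\alpha|\le\omega_1$ for $\alpha<\omega_2$, and $\mathbb P_{\omega_2}\subseteq H(\omega_2)$. Let $\mathcal N_\alpha$ be the set of all nice $\mathbb P_\beta$-names, $\beta<\alpha$, for subsets of $\omega$. Then $|\mathcal N_\alpha|\le\omega_1$ for $\alpha<\omega_2$, and $\mathcal N_\alpha=\bigcup_{\beta<\alpha}\mathcal N_\beta$ for limit $\alpha$.

**The iterands.** For $\alpha\in S$ define in $V^{\mathbb P_\alpha}$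
$$*_\alpha=\{k<\omega:\exists p\in G_\alpha\ (0,k,p)\in A_\alpha\},$$
$$\tau_\alpha=\{\dot x[G_\alpha]:\dot x\in\mathcal N_\alpha,\ \exists q\in G_\alpha\ (1,\dot x,q)\in A_\alpha\}.$$
If $*_\alpha$ codes (through a fixed bijection between $\omega$ and $\omega^3$) a group operation on $\omega$ and $(*_\alpha,\tau_\alpha)$ is suitable in $V^{\mathbb P_\alpha}$, let $\dot{\mathbb Q}_\alpha=\mathbb L_{\mathrm{nwd}(\tau_\alpha)^*}$. In all other cases, and for $\alpha\notin S$, $\dot{\mathbb Q}_\alpha$ is trivial. By Lemma 4, applied in $V^{\mathbb P_\alpha}$, all iterands are gentle, and by Section 1 they are $\sigma$-centered.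

**The model.** Let $G_{\omega_2}$ be $\mathbb P_{\omega_2}$-generic, $G_\alpha=G_{\omega_2}\cap\mathbb P_\alpha$ and $V_\alpha=V[G_\alpha]$. Cardinals are preserved. Counting nice names, $|\mathcal P(\omega)\cap V_\beta|\le\omega_1$ for $\beta<\omega_2$. Every real of $V_{\omega_2}$ lies in some $V_\beta$, $\beta<\omega_2$, and for $\alpha\in S$ every real of $V_\alpha$ lies in some $V_\beta$, $\beta<\alpha$, and equals $\dot x[G_\alpha]$ for some $\dot x\in\mathcal N_\alpha$. We show that every separable sequential locally precompact group in $V_{\omega_2}$ is metrizable.

## 10. A non-metrizable group is met at some stage $\alpha\in S$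

Assume, toward a contradiction, that $V_{\omega_2}$ contains a separable sequential locally precompact non-metrizable group $G$. Let $H$ be a countable dense subgroup, identified with $(\omega,*)$, let $\tau$ be the subspace topology on $H$ (all open sets), and let $M$ be an open precompact neighborhood of $1$ in $G$. By Lemma 1, $(*,\tau)$ is suitable in $V_{\omega_2}$.

**Step 1: coding $*$ and $\tau$ by a set $A\subseteq H(\omega_2)$ in $V$, and guessing it.** Let $\dot *$ be a nice name for the subset of $\omega$ that codes $*$, and $\dot\tau$ a name for $\tau$. In $V$, for each $\dot x\in\mathcal N_{\omega_2}$ choose a maximal antichain $a_{\dot x}\subseteq\mathbb P_{\omega_2}$ of conditions that decide "$\dot x\in\dot\tau$"; it is countable. Let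
$$A=\{(0,k,p):(k,p)\in\dot *\}\cup\{(1,\dot x,q):\dot x\in\mathcal N_{\omega_2},\ q\in a_{\dot x},\ q\Vdash\dot x\in\dot\tau\}.$$
For a club of $\alpha<\omega_2$ the following hold.

* $\mathbb P_{\omega_2}\cap M_\alpha=\mathbb P_\alpha$, $\mathcal N_{\omega_2}\cap M_\alpha=\mathcal N_\alpha$ and $A\cap M_\alpha=\{(i,y,q)\in A:q\in\mathbb P_\alpha,\ y\in\omega\cup\mathcal N_\alpha\}$. In each case both sides are continuous increasing chains (at limit stages) of sets of size at most $\omega_1$ with the same union, so they agree on a club.
* $\dot *\subseteq\omega\times\mathbb P_\alpha$, because $\dot *$ is countable.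
* $a_{\dot x}\subseteq\mathbb P_\alpha$ for all $\dot x\in\mathcal N_\alpha$. For $\beta<\omega_2$ there is a least $\beta'<\omega_2$ with $a_{\dot x}\subseteq\mathbb P_{\beta'}$ for all $\dot x\in\mathcal N_\beta$, since $|\mathcal N_\beta|\le\omega_1$ and each $a_{\dot x}$ is countable; limit $\alpha$ closed under $\beta\mapsto\beta'$ are as required.

If such an $\alpha\in S$ also satisfies $A\cap M_\alpha=A_\alpha$, then
$$*_\alpha=*\qquad\text{and}\qquad\tau_\alpha=\tau\cap V_\alpha\in V_\alpha.\tag{3}$$
For the first equality: $(0,k,p)\in A_\alpha$ iff $(k,p)\in\dot *$, since all these $p$ are in $\mathbb P_\alpha$, and $p\in G_\alpha$ iff $p\in G_{\omega_2}$ for such $p$. For the second, let $\dot x\in\mathcal N_\alpha$. The unique element $q$ of $a_{\dot x}\cap G_{\omega_2}$ lies in $\mathbb P_\alpha$, hence in $G_\alpha$. So $\dot x[G_\alpha]\in\tau$ iff this $q$ forces $\dot x\in\dot\tau$, iff some $q\in G_\alpha$ has $(1,\dot x,q)\in A_\alpha$. And since $\mathrm{cf}\,\alpha=\omega_1$, every real of $V_\alpha$ is $\dot x[G_\alpha]$ for some $\dot x\in\mathcal N_\alpha$.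

**Step 2: a closure function, so that $V_\alpha$ sees the suitability.** Countable objects are coded by reals, each $V_\beta$ has at most $\omega_1$ of them, and every real appears before $\omega_2$. So in $V_{\omega_2}$ there is a nondecreasing $\gamma:\omega_2\to\omega_2$ such that for each $\beta$ the following witnesses exist in $V_{\gamma(\beta)}$ for all data in $V_\beta$.

* For $U\in\tau\cap V_\beta$ and $xy^{-1}\in U$: sets $U_x\ni x$, $U_y\ni y$ in $\tau\cap V_{\gamma(\beta)}$ with $U_xU_y^{-1}\subseteq U$. For $x\ne y$: disjoint neighborhoods of $x$ and $y$ in $\tau\cap V_{\gamma(\beta)}$.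
* For a sequence $(U_i)\in V_\beta$ of $\tau$-neighborhoods of $1$: some $W\in\tau\cap V_{\gamma(\beta)}$, $1\in W$, with $U_i\not\subseteq W$ for all $i$.
* For $Y\in V_\beta$, $Y\subseteq\omega$, $Y\notin\mathrm{nwd}(\tau)$: a nonempty $U\in\tau\cap V_{\gamma(\beta)}$ in which $Y$ is $\tau$-dense. For $Y\in V_\beta\cap\mathrm{nwd}(\tau)$ and nonempty $U\in\tau\cap V_\beta$: a nonempty $U'\in\tau\cap V_{\gamma(\beta)}$ with $U'\subseteq U\setminus Y$.
* For $(Y,\varphi)\in V_\beta$ as in (b) for $\tau$: a countable family $\mathcal P$ as in (b), enumerated in $V_{\gamma(\beta)}$.

Such witnesses exist in $V_{\omega_2}$ because $(*,\tau)$ is suitable there and $\tau$ consists of all open sets. Let $C$ be the club of limit ordinals closed under $\gamma$.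

**Step 3: $(*_\alpha,\tau_\alpha)$ is suitable in $V_\alpha$.** Let $\alpha\in S\cap C$ satisfy (3), with $*$ and $M\cap H$ in $V_\alpha$. Every real of $V_\alpha$ lies in some $V_\beta$ with $\beta<\alpha$, and $\gamma(\beta)<\alpha$; so the witnesses above exist in $V_\alpha$ for all data in $V_\alpha$.

The family $\tau_\alpha=\tau\cap V_\alpha$ is closed under finite intersections and contains $\omega$, so it is a base of a topology; by the first item this is a Hausdorff group topology. If it were first countable in $V_\alpha$, it would have a base $(U_i)_i\in V_\alpha$ at $1$ with $U_i\in\tau_\alpha$, and the second item gives $W\in\tau_\alpha$, $1\in W$, that contains no $U_i$, a contradiction. So (a) holds.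

By the third item, $\mathrm{nwd}(\tau_\alpha)^{V_\alpha}=\mathrm{nwd}(\tau)\cap V_\alpha$: if $Y\in V_\alpha$ is not in $\mathrm{nwd}(\tau)$, it is $\tau$-dense, hence $\tau_\alpha$-dense, in some nonempty $U\in\tau_\alpha$; if $Y\in V_\alpha\cap\mathrm{nwd}(\tau)$, every nonempty $U\in\tau_\alpha$ contains a nonempty $U'\in\tau_\alpha$ disjoint from $Y$.

Hence, if $Y,\varphi\in V_\alpha$ are as in (b) for $\tau_\alpha$, they are as in (b) for $\tau$. The fourth item gives $\mathcal P\in V_\alpha$, countable there. If $J\in V_\alpha$ hits all of $\mathcal P$, then $\varphi^{-1}(J)\notin\mathrm{nwd}(\tau)$, so $\varphi^{-1}(J)\notin\mathrm{nwd}(\tau_\alpha)$. So (b) holds.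

**Step 4: such an $\alpha$ exists.** A club $C'$ of $\omega_2$ in $V_{\omega_2}$ contains a club from $V$: for $\xi<\omega_2$ a name for the least element of $C'$ above $\xi$ has at most countably many possible values by ccc; let $h(\xi)<\omega_2$ be above all of them, with $h\in V$. Limit ordinals closed under $h$ are limits of $C'$, hence in $C'$. So all our requirements, apart from $\alpha\in S$ and $A\cap M_\alpha=A_\alpha$, hold on a club from $V$; the objects $*$ and $M\cap H$ are coded by reals and lie in $V_\alpha$ for all large $\alpha$. As $\{\alpha\in S:A\cap M_\alpha=A_\alpha\}$ is stationary in $V$, there is an $\alpha$ as required. Fix it.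

## 11. The contradiction in $V_{\omega_2}$

At the fixed stage, $\mathbb Q_\alpha=\mathbb L_{\mathrm{nwd}(\tau_\alpha)^*}$. Let $r$ be its generic real over $V_\alpha$, so $V_{\alpha+1}=V_\alpha[r]$; let $b_n=r(n)$, and let $E\in V_{\alpha+1}$ be the set (1), computed in the group $(\omega,*)$.

**Step 1: no infinite subset of $E$ converges to $1$, even in the final model.** We show that
$$\text{in }V_{\omega_2},\text{ for every infinite }P\subseteq E\text{ there is }W\in\tau_\alpha,\ 1\in W,\text{ with }P\setminus W\text{ infinite.}\tag{4}$$
By Lemma 5, $V_{\omega_2}$ is gentle over $V_{\alpha+1}$, and $E$ is countably infinite in $V_{\alpha+1}$. So there is a sequence $(R'_k)_k\in V_{\alpha+1}$ of infinite subsets of $E$ such that every $J\in V_{\alpha+1}$, $J\subseteq E$, which hits all $R'_k$ hits $P$. By Lemma 3, in $V_{\alpha+1}$ over $V_\alpha$, there is $W\in\tau_\alpha$, $1\in W$, with $R'_k\setminus W$ infinite for all $k$. Then $J=E\setminus W$ is in $V_{\alpha+1}$ and hits all $R'_k$, so it hits $P$. That is, $P\setminus W$ is infinite.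

**Step 2: the differences accumulate at $1$.** By (F1) there is $N_0$ such that the $b_n$ $(n\ge N_0)$ are distinct. Since $M\cap H\in\tau\cap V_\alpha=\tau_\alpha$ is nonempty and open, (F2) shows that $B=\{n\ge N_0:b_n\in M\}$ is infinite. In $V_{\omega_2}$ let
$$D=\{b_m^{-1}b_n:m<n,\ m,n\in B\}.$$
Then $1\notin D$, because the terms are distinct, and $1\in\overline D$ by (2), because $M$ is precompact.

**Step 3: sequentiality gives a convergent sequence in $E$.** Since $D$ is not closed and $G$ is sequential, $D$ is not sequentially closed, so some sequence in $D$ converges to a point $g\in G\setminus D$. It takes infinitely many values, since otherwise $g\in D$. So there is an injective sequence $d_k=b_{m_k}^{-1}b_{n_k}\in D$, $m_k<n_k$, with $d_k\to g$. For each $n$ there are only finitely many $m<n$, so by injectivity each value $n_k=n$ occurs finitely often; after passing to a subsequence, $(n_k)_k$ is strictly increasing. The limit $g$ is out of our control, so we pass to quotients: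
$$e_k=d_k^{-1}d_{k+1}=b_{n_k}^{-1}\,b_{m_k}\,b_{m_{k+1}}^{-1}\,b_{n_{k+1}}.$$
Since $m_k<n_k<n_{k+1}$ and $m_{k+1}<n_{k+1}$, we have $e_k\in E$. By injectivity $e_k\ne1$, and by continuity $e_k\to g^{-1}g=1$. So $P=\{e_k:k\in\omega\}$ is infinite, because a sequence with finitely many values, all different from $1$, cannot converge to $1$ in a Hausdorff space. And $P\setminus W$ is finite for every $W\in\tau$ with $1\in W$, in particular for every $W\in\tau_\alpha\subseteq\tau$ with $1\in W$. This contradicts (4).

Hence in $V_{\omega_2}$ every separable sequential locally precompact group is metrizable. By the deductions in Section 3, the Main Theorem and Corollaries A and B follow. $\blacksquare$
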